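# Lengths of the $\omega_1$-Borel hierarchy strictly between $\omega_1+1$ and $\omega_2$

## 1. The hierarchy, its length, and codes for its sets

We work in ZFC with subsets of the Cantor space $2^\omega$, and identify $x\in2^\omega$ with $\{n:x(n)=1\}\subseteq\omega$. Recall that there are only countably many clopen subsets of $2^\omega$: by compactness each is a finite union of sets $\{x: s\subset x\}$ with $s\in2^{<\omega}$.

**Definition 1.1.** The *$\omega_1$-Borel sets* form the smallest family of subsets of $2^\omega$ that contains the open sets and is closed under unions and intersections of $\omega_1$-sequences of sets.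

Sequences may repeat, so countable unions and intersections are allowed. For example, a singleton is a countable intersection of clopen sets, hence $\omega_1$-Borel, and therefore every set of size at most $\omega_1$ is $\omega_1$-Borel. The family is closed under complements: the sets $A$ such that $A$ and its complement are both $\omega_1$-Borel include the open sets and are closed under the two operations.

**Definition 1.2.** $\Sigma^*(0)=\Pi^*(0)$ is the family of clopen sets. For $\alpha>0$, $\Sigma^*(\alpha)$ consists of the unions $\bigcup_{\beta<\omega_1}A_\beta$ with all $A_\beta\in\Pi^*(<\alpha)=\bigcup_{\gamma<\alpha}\Pi^*(\gamma)$, and $\Pi^*(\alpha)$ consists of the intersections $\bigcap_{\beta<\omega_1}A_\beta$ with all $A_\beta\in\Sigma^*(<\alpha)=\bigcup_{\gamma<\alpha}\Sigma^*(\gamma)$.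

For example, $\Sigma^*(1)$ is the family of open sets (a union of clopen sets is open, and an open set is a countable union of clopen sets), $\Pi^*(1)$ is the family of closed sets, and $\Sigma^*(2)$ is the family of unions of at most $\omega_1$ closed sets.

By induction $\Pi^*(\alpha)$ consists of the complements of the sets in $\Sigma^*(\alpha)$. For $\alpha\ge1$, $\Sigma^*(\alpha)$ is closed under $\omega_1$-unions and $\Pi^*(\alpha)$ under $\omega_1$-intersections, since $\omega_1\cdot\omega_1$ has size $\omega_1$. Moreover,
$$\gamma<\gamma'\ \Longrightarrow\ \Sigma^*(\gamma)\cup\Pi^*(\gamma)\subseteq\Sigma^*(\gamma')\cap\Pi^*(\gamma').\tag{1.1}$$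
Indeed, constant sequences give $\Pi^*(\gamma)\subseteq\Sigma^*(\gamma')$ and $\Sigma^*(\gamma)\subseteq\Pi^*(\gamma')$. If $\gamma\ge1$, then $\Pi^*(<\gamma)\subseteq\Pi^*(<\gamma')$ gives $\Sigma^*(\gamma)\subseteq\Sigma^*(\gamma')$, and dually for $\Pi^*$. If $\gamma=0$, use $\Sigma^*(0)=\Pi^*(0)$.

Every $\omega_1$-Borel set lies in $\bigcup_{\alpha<\omega_2}\Sigma^*(\alpha)$. This union contains the open sets. If $A_\beta\in\Sigma^*(\alpha_\beta)$ for $\beta<\omega_1$, then $\alpha=\sup_\beta\alpha_\beta<\omega_2$, all $A_\beta$ are in $\Pi^*(\alpha+1)$ by (1.1), so $\bigcup_\beta A_\beta\in\Sigma^*(\alpha+2)$; and $\bigcap_\beta A_\beta\in\Pi^*(\alpha+1)\subseteq\Sigma^*(\alpha+2)$.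

**Definition 1.3.** The *length* of the $\omega_1$-Borel hierarchy, computed in a given model of ZFC, is the least $\alpha\ge1$ with $\Sigma^*(\alpha)=\Pi^*(\alpha)$.

Equivalently, it is the least $\alpha\ge1$ such that every $\omega_1$-Borel set is in $\Sigma^*(\alpha)$. If $\Sigma^*(\alpha)=\Pi^*(\alpha)$, this family contains the open sets and is closed under $\omega_1$-unions and $\omega_1$-intersections, so it contains all $\omega_1$-Borel sets. Conversely, if all $\omega_1$-Borel sets are in $\Sigma^*(\alpha)$, then $\Pi^*(\alpha)\subseteq\Sigma^*(\alpha)$, and taking complements gives equality. (When no ordinal below $\omega_2$ has this property the length is $\omega_2$, so it is always at most $\omega_2$.)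

**Example 1.4.** The length is always at least $2$, because some open sets are not closed. Under CH it is exactly $2$: every subset of $2^\omega$ is a union of at most $\omega_1$ singletons, and singletons are closed, so every subset is in $\Sigma^*(2)$. Longer hierarchies therefore need the failure of CH.

**Definition 1.5.** A *$\Pi$-code of rank $0$* is $\langle0,b\rangle$ with $b\subseteq2^{<\omega}$ finite, and $[[\langle0,b\rangle]]=\{x:\exists s\in b\ s\subset x\}$; these are also called *clopen codes*. For $0<\gamma<\omega_2$, a *$\Pi$-code of rank $\gamma$* is $c=\langle\gamma,\langle c_\xi:\xi<\omega_1\rangle\rangle$ where each $c_\xi$ is a $\Pi$-code of rank $<\gamma$, and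
$$x\in[[c]]\iff\forall\xi<\omega_1\ \ x\notin[[c_\xi]].$$
"Code" always means $\Pi$-code. We say that $c$ *lists* the codes $c_\xi$; any nonempty collection of at most $\omega_1$ codes can be listed, with repetitions.

By induction, $\Pi^*(\gamma)=\{[[c]]:c\text{ a code of rank }\gamma\}$. For example, $\{x\}=[[c]]$ for the rank $1$ code $c$ that lists clopen codes of the complements of $\{z:x{\restriction}n\subset z\}$, $n<\omega$. If $c$ has rank $\gamma$, the code of rank $\gamma+1$ listing only $c$ defines the complement of $[[c]]$, which we write $\neg[[c]]$. Since every $\omega_1$-Borel set lies in some $\Sigma^*(\gamma)\subseteq\Pi^*(\gamma+1)$, every $\omega_1$-Borel set is $[[c]]$ for some code $c$.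

Two properties of codes are used throughout. First, $x\in[[c]]$ is defined by recursion on $c$, so it is absolute between transitive models containing $x$ and $c$. Second, a code, or an $\omega_1$-sequence of codes, has transitive closure of size at most $\omega_1$, so it can be coded by a subset of $\omega_1$ (a well-founded extensional relation on $\omega_1$, decoded by the Mostowski collapse). When we pass between models, the index set of a code is always the $\omega_1$ of the ground model.

**Example 1.6.** Absoluteness concerns points and not sets. Let $W\models$ CH, and in $W$ let $c$ be the rank $2$ code listing a code of $\{x\}$ for every $x\in2^\omega\cap W$. Then $[[c]]^W=\emptyset$. In an extension with the same $\omega_1$ and with new reals, $[[c]]$ is the set of all new reals. Two codes may define the same set in $W$ and different sets later.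

## 2. The gap from $\omega_1+2$ to $\omega_2$

The following results are known.

- Martin's Axiom together with $2^{\aleph_0}>\aleph_1$ implies that the length is $\omega_2$.
- In the Cohen real model (add $\omega_2$ Cohen reals to a model of GCH) the length is at least $\omega_1$ and at most $\omega_1+1$.
- For every countable $\alpha_0\ge2$ there is a model in which every subset of $2^\omega$ is $\omega_1$-Borel and the length is at least $\alpha_0$ and at most $\alpha_0+1$.
- There is a model in which every subset of $2^\omega$ is $\omega_1$-Borel and the length is at least $\omega_1$ and at most $\omega_1+1$.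

These values leave a gap, and Arnold W. Miller, "The hierarchy of omega1-Borel sets", arXiv:1107.5022 (2011), is the source of the following question: *is it possible to have a model of ZFC in which the $\omega_1$-Borel hierarchy has length $\alpha$ with $\omega_1+2\le\alpha<\omega_2$?* The answer is yes.

Let $W$ be a model of ZFC + CH, let $\omega_1,\omega_2$ be those of $W$, and let $\kappa\ge\omega_2$ be a cardinal of $W$. Existence of generic filters is understood in the usual way, via countable transitive or Boolean-valued models.

**Theorem 1.** For every $1\le\alpha<\omega_2$ there is a cardinal-preserving generic extension $N$ of $W$ with $2^\omega=(\kappa^\omega)^W$ in which the length of the $\omega_1$-Borel hierarchy is $>\alpha$ and $<\omega_2$.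

**Theorem 2.** There is a club $C\subseteq\omega_2\setminus\omega_1\cdot2$ in $W$ such that for every $\alpha\in C$ with $\mathrm{cf}(\alpha)=\omega_1$ there is a cardinal-preserving generic extension of $W$, with $2^\omega=(\kappa^\omega)^W$, in which the length is exactly $\alpha$.

Theorem 1 with $\alpha=\omega_1+1$ gives $\omega_1+2\le\text{length}<\omega_2$ and answers the question. Theorem 2 realizes $\aleph_2$ many exact values over a fixed $W$. Whether every $\alpha\in[\omega_1+2,\omega_2)$ can be the exact length is not decided here.

We use these textbook facts.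

- *Forcing theorem, nice names, maximal principle.* If $p\Vdash\exists x\,\varphi(x)$, there is a name $\dot x$ with $p\Vdash\varphi(\dot x)$.
- *Product lemma.* A filter on $\mathbb P_0\times\mathbb P_1$ is generic over $V$ iff it is $\mathfrak G_0\times\mathfrak G_1$ with $\mathfrak G_0$ generic over $V$ and $\mathfrak G_1$ generic over $V[\mathfrak G_0]$; the roles may be exchanged.
- *$\sigma$-closed forcing* adds no new $\omega$-sequences of ground model elements, so it preserves $\omega_1$.
- *Chain conditions.* ccc forcing preserves cardinals, and each countable set of ground model elements in the extension is covered by a countable set of the ground model. Forcing with the $\omega_2$-c.c. preserves cardinals $\ge\omega_2$.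
- *$\Delta$-systems.* Among uncountably many finite sets, uncountably many form a $\Delta$-system. Under CH, among $\omega_2$ countable sets, $\omega_2$ many form a $\Delta$-system.
- *Almost disjoint families.* There are $2^\omega$ infinite subsets of $\omega$ with pairwise finite intersections. For a family of this kind, $a_\sigma\setminus(a_{\sigma_1}\cup\dots\cup a_{\sigma_m})$ is infinite when $\sigma\ne\sigma_i$ for all $i$.
- Under CH, $\omega_1^\omega=\omega_1$.

## 3. Two tasks: a set that resists level $\alpha$, and a bound that does not depend on the code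

We need an extension $N$ of $W$ with a set outside $\Sigma^*(\alpha)$, and with one ordinal below $\omega_2$ that bounds all levels.

For the first task we take a well-founded tree $T_\alpha$ of rank $\alpha$, evaluate it generically as an alternation of "no child holds", and code the values at the leaves into a real. The set of reals for which the root evaluates to true is $\omega_1$-Borel by design. It should escape $\Sigma^*(\alpha)$ because a statement of rank $\gamma<\alpha$ about the generic real should depend only on the part of the evaluation that has rank at most $\gamma$. Making this precise is the business of Sections 4 to 7.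

For the second task there is a tempting argument. A code $\chi\in N$ is essentially a subset of $\omega_1$, so it should lie in an intermediate model $W_1$ that satisfies CH. In $W_1$, Example 1.4 says that $[[\chi]]$ is the union of $\omega_1$ singletons, so it has level $2$. The argument stops at the passage from $W_1$ to $N$, and Example 1.6 shows the failure: the equality of the two sets holds for the points of $W_1$, and $N$ has more points.

What survives is the counting. The model $W_1$ has too few points, but it has *names* for all the points of $N$. We shall see that only $\omega_1$ pairs (name, condition) are needed. Call them types. If some code of $W_1$ tells two types apart, then there is a least rank of a code doing so. There are $\omega_1$ pairs of types, and $\omega_2$ is regular, so these least ranks are bounded below $\omega_2$. Finally, the forcing will be so homogeneous that all the models $W_1$ are generic for one poset of size $\omega_1$, which makes the bound independent of $\chi$. This is Section 8.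

## 4. Trees of rank $\alpha$ and the poset $Q_\alpha$

Work in $W$. For each limit $\lambda<\omega_2$ fix a strictly increasing cofinal sequence $\langle\lambda_i:i<\mathrm{cf}\lambda\rangle$; here $\mathrm{cf}\lambda$ is $\omega$ or $\omega_1$.

**Definition 4.1.** For $1\le\alpha<\omega_2$, $T_\alpha\subseteq\omega_1^{<\omega}$ is the tree with rank function $\rho$ such that $\rho(\text{root})=\alpha$; nodes of rank $0$ are leaves; a node $\sigma$ of rank $\delta+1$ has the children $\sigma^\frown\xi$ $(\xi<\omega_1)$, all of rank $\delta$; a node $\sigma$ of limit rank $\lambda$ has the children $\sigma^\frown i$ $(i<\mathrm{cf}\lambda)$, of ranks $\lambda_i+2$. $L_\alpha$ is the set of leaves. A node is *thin* if its rank is a limit ordinal of cofinality $\omega$.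

**Example 4.2.** $T_1$ is a root with $\omega_1$ leaves. In $T_{\omega+1}$, taking $\lambda_i=i$ for $\lambda=\omega$, the root has $\omega_1$ children $\langle\xi\rangle$ of rank $\omega$, all thin; $\langle\xi\rangle$ has the countably many children $\langle\xi,i\rangle$ of rank $i+2$; and $\langle\xi,i\rangle$ has the $\omega_1$ children $\langle\xi,i,\eta\rangle$ of rank $i+1$.

Four observations follow from the choice of the ranks.

- **(O1)** The parent of a thin node $\theta$ has rank $\rho(\theta)+1$, because children of limit-rank nodes have successor rank.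
- **(O2)** Children and grandchildren of a thin node are not thin: their ranks are $\lambda_i+2$ and $\lambda_i+1$.
- **(O3)** A nonleaf that is not thin has $\omega_1$ children.
- **(O4)** If $\rho(\sigma)>\beta$, then $\sigma$ has only countably many children $\tau$ with $\rho(\tau)<\beta$, and each of them is a nonleaf. If $\rho(\sigma)=\delta+1$, all children have rank $\delta\ge\beta$, so there are none. If $\rho(\sigma)=\lambda$ is a limit, these children have rank $\lambda_i+2<\beta<\lambda$, so their indices are bounded in $\mathrm{cf}\lambda\le\omega_1$, and their ranks are at least $2$.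

We want to add a set $E\subseteq T_\alpha$ such that a nonleaf is in $E$ iff none of its children is in $E$. The obvious conditions are countable sets $t\subseteq T_\alpha$ such that

(a) no element of $t$ has its parent in $t$.

**Example 4.3 (why (a) alone is not enough).** Let $\sigma$ be thin with parent $\pi$, and let $t=\{\pi\}\cup\{\sigma^\frown i^\frown0:i<\omega\}$. Then $t$ is countable and satisfies (a). No set $t'\supseteq t$ with (a) contains $\sigma$, because $\pi\in t$, and none contains a child $\sigma^\frown i$, because $\sigma^\frown i^\frown0\in t$. So $t$ forces the evaluation to be wrong at $\sigma$: neither $\sigma$ nor any of its children will be in $E$. At nodes with $\omega_1$ children this cannot happen, since a countable $t$ leaves some child alone. The cure is to forbid approaching a thin node from below, once its parent is in $t$, unless a child has been chosen.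

**Definition 4.4.** $Q=Q_\alpha$ is the set of countable $t\subseteq T_\alpha$ satisfying (a) and

(b) if $\theta$ is thin, its parent is in $t$, and some element of $t$ properly extends $\theta$, then $t$ contains a child of $\theta$.

The order is $t'\le t$ iff $t'\supseteq t$. Put $t^{\le\beta}=\{\sigma\in t:\rho(\sigma)\le\beta\}$ and $Q^\gamma=\{t\in Q:t=t^{\le\gamma}\}$.

For example, in $Q_{\omega+1}$ both $\{\text{root}\}$ and $\{\langle0,3,5\rangle\}$ are conditions. Their union is not: $\theta=\langle0\rangle$ violates (b). They are nevertheless compatible, since $\{\text{root},\langle0,3,5\rangle,\langle0,0\rangle\}$ is a condition. So compatibility in $Q$ is not a matter of unions.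

By CH, $|Q|\le\omega_1$. The union of a countable decreasing sequence of conditions is a condition, because each instance of (a) and (b) concerns at most two elements, which appear at some stage together. So $Q$ is $\sigma$-closed, and lower bounds are given by unions.

**Lemma 4.5.** If $t\in Q$ then $t^{\le\beta}\in Q$.

*Proof.* (a) is inherited. For (b), if $\theta$ is thin, its parent $\pi$ is in $t^{\le\beta}$, and an element of $t^{\le\beta}$ properly extends $\theta$, then $t$ contains a child of $\theta$. Its rank is below $\rho(\pi)\le\beta$, so it is in $t^{\le\beta}$. $\square$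

**Lemma 4.6.** For every nonleaf $\sigma$, the set $D_\sigma=\{t\in Q:\sigma\in t\text{ or some child of }\sigma\text{ is in }t\}$ is open and dense.

*Proof.* Openness is clear. We show density by induction on the length of $\sigma$. Given $t$, the induction hypothesis allows us to extend it so that $t\in D_\theta$ for each of the finitely many proper initial segments $\theta$ of $\sigma$. Then:

$(*)$ if $\theta$ is a thin proper initial segment of $\sigma$ with parent in $t$, then $t$ contains a child of $\theta$,

since $\theta\notin t$ by (a) and $t\in D_\theta$. Assume $t\notin D_\sigma$, that is, neither $\sigma$ nor a child of $\sigma$ is in $t$.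

**Case 1: $\sigma$ is not thin.** By (O3), choose a child $\tau$ of $\sigma$ such that no element of $t$ extends or equals $\tau$. We check $t\cup\{\tau\}\in Q$. (a): $\sigma\notin t$, and no child of $\tau$ is in $t$. (b): let $\theta$ be thin with parent in $t\cup\{\tau\}$, properly extended by an element of $t\cup\{\tau\}$. The parent is not $\tau$, since nothing in $t\cup\{\tau\}$ properly extends $\tau$. So the parent is in $t$. If an element of $t$ properly extends $\theta$, use (b) for $t$. Otherwise $\tau$ properly extends $\theta$, so $\theta\subseteq\sigma$, and $\theta\ne\sigma$ because $\sigma$ is not thin; $(*)$ applies.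

**Case 2: $\sigma$ is thin and its parent is in $t$.** Since no child of $\sigma$ is in $t$, (b) shows that nothing in $t$ properly extends $\sigma$. We check $t\cup\{\sigma^\frown0\}\in Q$. (a): $\sigma\notin t$, and children of $\sigma^\frown0$ properly extend $\sigma$. (b): let $\theta$ be thin with parent in $t\cup\{\sigma^\frown0\}$, properly extended by an element of this set. The parent is not $\sigma^\frown0$, since nothing in the set properly extends $\sigma^\frown0$. So it is in $t$. If an element of $t$ properly extends $\theta$, use (b) for $t$. Otherwise $\theta\subseteq\sigma$; if $\theta=\sigma$, it has the child $\sigma^\frown0$, and if $\theta\ne\sigma$, use $(*)$.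

**Case 3: $\sigma$ is thin and no parent of $\sigma$ is in $t$** (this includes the case that $\sigma$ is a thin root). We check $t\cup\{\sigma\}\in Q$. (a): neither the parent nor a child of $\sigma$ is in $t$. (b): let $\theta$ be thin with parent in $t\cup\{\sigma\}$, properly extended by an element of this set. Children of $\sigma$ are not thin by (O2), so the parent is in $t$. If an element of $t$ properly extends $\theta$, use (b) for $t$. Otherwise $\sigma$ properly extends $\theta$, and $(*)$ applies. $\square$

The next lemma says that a condition of low rank cannot force the root into $E$.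

**Lemma 4.7.** If $\gamma<\alpha$ and $t\in Q^\gamma$, then some $t''\le t$ contains a child of the root.

*Proof.* The root has rank $\alpha>\gamma$, so it is not in $t$. If the root is not thin, pick a child $u$ such that no element of $t$ extends or equals $u$. If it is thin, so that $\alpha=\lambda$ is a limit, pick $u=\langle n\rangle$ with $\lambda_n\ge\gamma$; then $u$ and its children have ranks $\lambda_n+2,\lambda_n+1>\gamma$, so they are not in $t$, and the children of $u$ are not thin. Let $t''=t\cup\{u\}$. In both cases the root and the children of $u$ are not in $t$, so (a) holds. For (b), let $\theta$ be thin with parent in $t''$, properly extended by an element of $t''$. The parent is not $u$: in the first case nothing in $t''$ properly extends $u$, and in the second case children of $u$ are not thin. So the parent is in $t$. If only $u$ properly extended $\theta$, then $\theta$ would be the root, which has no parent. So some element of $t$ properly extends $\theta$, and (b) for $t$ applies. $\square$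

## 5. Truncating a condition at rank $\beta$

For the lower bound we want to replace a condition $t$ by its part $t^{\le\beta}$ without letting in new compatible conditions of rank below $\beta$. Plain truncation fails.

**Example 5.1.** Let $\alpha=\omega_1$, with $\lambda_i=i$ for $\lambda=\omega_1$, so that the child $\langle i\rangle$ of the root has rank $i+2$. Let $t=\{\text{root}\}$ and $\beta=3$. Then $t^{\le3}=\emptyset$, and $u=\{\langle0\rangle\}\in Q^2$ is compatible with $\emptyset$ but not with $t$. The information "$\langle0\rangle\notin E$" is implied by $t$ and is of low rank, but it is recorded only at the root, which the truncation deletes.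

The remedy is to extend $t$ first, so that the information is recorded below: if $t_0\supseteq t$ contains a child of $\langle0\rangle$, then this child, of rank $1$, survives the truncation and excludes $u$. By (O4) there are only countably many nodes to treat for each element of $t$, and they are nonleaves, so they have children. There can be infinitely many: for $\beta=\omega$ in this example, all $\langle i\rangle$ with $i<\omega$. This is where countable conditions are used.

**Lemma 5.2 (rank lemma).** Let $\beta\ge1$ and $t\in Q$. There is $t_0\le t$ such that for all $\gamma<\beta$ and $u\in Q^\gamma$: if $u$ is compatible with $t_0^{\le\beta}$, then $u$ is compatible with $t_0$.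

*Proof.* **Step 1: recording low-rank information.** We find $t_0\le t$ such that

$(**)$ if $\sigma\in t_0$, $\rho(\sigma)>\beta$ and $\tau$ is a child of $\sigma$ with $\rho(\tau)<\beta$, then $t_0$ contains a child of $\tau$.

Let $t^{(0)}=t$. Given $t^{(n)}$, by (O4) there are only countably many children $\tau$ with $\rho(\tau)<\beta$ of elements $\sigma\in t^{(n)}$ with $\rho(\sigma)>\beta$, and all are nonleaves. If there are none, let $t^{(n+1)}=t^{(n)}$. Otherwise enumerate them as $\tau_0,\tau_1,\dots$, build by Lemma 4.6 a decreasing sequence starting with $t^{(n)}$ whose $(k+1)$-st term is in $D_{\tau_k}$, and let $t^{(n+1)}$ be its union. The parent of $\tau_k$ is in $t^{(n)}$, so $\tau_k\notin t^{(n+1)}$ by (a), and therefore $t^{(n+1)}$ contains a child of $\tau_k$. Let $t_0=\bigcup_nt^{(n)}\in Q$.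

Now let $\gamma<\beta$, $u\in Q^\gamma$, and let $w\in Q$ with $w\supseteq u\cup t_0^{\le\beta}$. Put $v=t_0\cup u$. An element of $v$ of rank $\le\beta$ is always in $w$.

**Step 2: $v$ satisfies (a).** Suppose $\tau$ is a child of $\sigma$ and both are in $v$. They are not both in $u$ and not both in $t_0$. If $\sigma\in u$ and $\tau\in t_0$, then both have rank $<\beta$, so both are in $w$, a contradiction. If $\sigma\in t_0$, $\tau\in u$ and $\rho(\sigma)\le\beta$, then again both are in $w$. If $\sigma\in t_0$, $\tau\in u$ and $\rho(\sigma)>\beta$, then $\rho(\tau)\le\gamma<\beta$, so by $(**)$ some child $\tau'$ of $\tau$ is in $t_0$. Its rank is $<\beta$, so $\tau,\tau'\in w$, contradicting (a) for $w$.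

**Step 3: choosing children at the thin nodes where (b) fails.** Let $\Theta$ be the set of thin $\theta$ such that the parent of $\theta$ is in $v$, some element of $v$ properly extends $\theta$, and no child of $\theta$ is in $v$. It is countable, since its elements are initial segments of elements of $v$, and $\theta\notin v$ for $\theta\in\Theta$ by (a). We claim that each $\theta\in\Theta$ has a child $c_\theta$ none of whose children is in $v$. Let $\lambda=\rho(\theta)$; by (O1) the parent $\pi$ has rank $\lambda+1$.

If $\lambda+1\le\beta$, then $\pi\in w$, and the elements of $v$ properly extending $\theta$ have rank $<\beta$, so they are in $w$. By (b), $w$ contains a child $c_\theta$ of $\theta$. Any child of $c_\theta$ in $v$ would be in $w$, contradicting (a) for $w$.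

If $\lambda+1>\beta$, then $\lambda\ge\beta>\gamma$, so $\pi\notin u$ and $\pi\in t_0$. As $t_0$ contains no child of $\theta$, (b) for $t_0$ shows that nothing in $t_0$ properly extends $\theta$. Choose $n$ with $\lambda_n\ge\gamma$ and let $c_\theta=\theta^\frown n$. Its children have rank $\lambda_n+1>\gamma$, so they are not in $u$; and they properly extend $\theta$, so they are not in $t_0$.

**Step 4: $v^+=v\cup\{c_\theta:\theta\in\Theta\}$ is a condition.** (a): the parent $\theta$ of $c_\theta$ is not in $v$, and being thin it is no $c_{\theta'}$ by (O2). Children of $c_\theta$ are not in $v$. The rest is (a) for $v$. (b): let $\theta$ be thin with parent in $v^+$ and let $x\in v^+$ properly extend $\theta$. The parent is no $c_{\theta'}$, since children of $c_{\theta'}$ are grandchildren of a thin node and so not thin. So the parent is in $v$. If $x\in v$, then either $v$ contains a child of $\theta$, or $\theta\in\Theta$ and $c_\theta\in v^+$. If $x=c_{\theta'}$, then $\theta\subseteq\theta'$; if $\theta=\theta'$, then $c_\theta\in v^+$, and if $\theta\ne\theta'$, some element of $v$ properly extends $\theta'$, hence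 $\theta$, and we are in the previous case. So $v^+\in Q$ extends both $t_0$ and $u$. $\square$

## 6. Coding the leaves into reals: the forcings $\mathbb B_J$

Fix in $W$ an almost disjoint family $\{a_\sigma:\sigma\in\omega_1^{<\omega}\}$ of infinite subsets of $\omega$.

**Definition 6.1.** $\mathbb B(\alpha)$ is the set of triples $(t,s,F)$ with $t\in Q_\alpha$, $s\in2^{<\omega}$ and $F\in[t\cap L_\alpha]^{<\omega}$. The order is: $(t',s',F')\le(t,s,F)$ iff $t'\supseteq t$, $s'\supseteq s$, $F'\supseteq F$, and $s'(k)=0$ whenever $k\in|s'|\setminus|s|$ and $k\in\bigcup_{\sigma\in F}a_\sigma$.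

For example, $(\{\sigma\},s,\{\sigma\})$ with $\sigma$ a leaf promises that the real $\bigcup s$ being built has no further element in $a_\sigma$; this is how "$\sigma\in E$" is coded. The order is transitive: if $(t'',s'',F'')\le(t',s',F')\le(t,s,F)$ and $k\in|s''|\setminus|s|$ is in $\bigcup_{\sigma\in F}a_\sigma$, then $s''(k)=0$ by the second inequality if $k<|s'|$, and by the first and $F\subseteq F'$ otherwise. The clauses for $(s,F)$ also define an order on the pairs $(s,F)$.

**Fact 6.2.** $(t,s,F)$ and $(t',s',F')$ are compatible iff $t,t'$ are compatible in $Q_\alpha$ and $(s,F),(s',F')$ are compatible; the latter means that $s,s'$ are comparable and, if say $s\subseteq s'$, then $s'(k)=0$ for all $k\in|s'|\setminus|s|$ with $k\in\bigcup_{\sigma\in F}a_\sigma$.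

*Proof.* If the right side holds and $t''\le t,t'$, then $(t'',s\cup s',F\cup F')$ is a common extension. Conversely, let $(t'',s'',F'')$ be a common extension. Then $s,s'\subseteq s''$ are comparable, and if $s\subseteq s'$, then $s'(k)=s''(k)=0$ for the $k$ in question. $\square$

**Definition 6.3.** Let $J\in W$ be a set of pairs $j=(\alpha,x)$, $1\le\alpha<\omega_2$, $x$ an ordinal. $\mathbb B_J$ is the set of functions $p$ on $J$ with $p(\alpha,x)=(t_j,s_j,F_j)\in\mathbb B(\alpha)$, with $t_j\ne\emptyset$ for only countably many $j$ and $(s_j,F_j)\ne(\emptyset,\emptyset)$ for only finitely many $j$, ordered coordinatewise. Write $g^p=(t_j)_j$, $d^p=(s_j,F_j)_j$ and $p=(g^p,d^p)$. The $d$'s are ordered coordinatewise. The *support* of $p$ is the countable set of $j$ at which $p$ is not trivial. Let $\mathbb Q_J=\{g^p:p\in\mathbb B_J\}$.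

For example, if $J=\{(\alpha,0)\}$, then $\mathbb B_J$ is $\mathbb B(\alpha)$. In general $\mathbb Q_J$ is the countable support product of the posets $Q_\alpha$, so it is $\sigma$-closed, while the $d$'s are finite objects.

**Fact 6.4.** $\mathbb B_{J_0\sqcup J_1}=\mathbb B_{J_0}\times\mathbb B_{J_1}$. Bijections in $W$ that preserve first coordinates induce isomorphisms. If $|J|\le\omega_1$ then $|\mathbb B_J|\le\omega_1$. Every $\mathbb B_J$ has the $\omega_2$-c.c.

*Proof.* The first two claims are immediate. If $|J|\le\omega_1$, there are at most $\omega_1^\omega=\omega_1$ countable supports and, since $|\mathbb B(\alpha)|\le\omega_1$, at most $\omega_1^\omega=\omega_1$ conditions on each. Given $\omega_2$ conditions, pass to $\omega_2$ many whose supports form a $\Delta$-system. There are at most $\omega_1^\omega=\omega_1$ possible restrictions to the root of the system, so two conditions agree on the intersection of their supports, and their coordinatewise union is a common extension. $\square$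

Let $\mathfrak G$ be $\mathbb B_J$-generic over $W$, $G=\{g^p:p\in\mathfrak G\}$ and $K=\{d^p:p\in\mathfrak G\}$. We now show that $\mathbb B_J$ is a $\sigma$-closed forcing followed by a ccc forcing with finite conditions.

**Fact 6.5.** (i) $G$ is $\mathbb Q_J$-generic over $W$. In $W[G]$ let $E_j=\bigcup_{g\in G}g(j)$ and
$$\mathbb R=\{d:d\text{ finitely supported, }F_j\subseteq E_j\cap L_\alpha\text{ for all }j=(\alpha,x)\in J\}.$$
(ii) $\mathbb R=\{d:\exists g\in G\ (g,d)\in\mathbb B_J\}$. (iii) $K$ is an $\mathbb R$-generic filter over $W[G]$. (iv) $p\in\mathfrak G$ iff $g^p\in G$ and $d^p\in K$; so $W[\mathfrak G]=W[G][K]$. (v) $\mathbb R$ is ccc in $W[G]$. (vi) $\mathbb B_J$ preserves all cardinals.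

*Proof.* (i) If $g'\le g^p$ then $(g',d^p)$ is a condition below $p$. So for dense $D\subseteq\mathbb Q_J$, the set $\{p:g^p\in D\}$ is dense. $G$ is directed because $\mathfrak G$ is. It is upward closed: if $g^p\le g$ with $p\in\mathfrak G$, then $p\le(g,\emptyset)$, where $\emptyset$ denotes the trivial data, so $(g,\emptyset)\in\mathfrak G$.

(ii) If $d\in\mathbb R$, the finitely many elements of the sets $F_j$ each appear in some $g(j)$ with $g\in G$, and $G$ is directed. The other inclusion is clear.

(iii) $K\subseteq\mathbb R$ is directed because $\mathfrak G$ is. If $d^p\le d'\in\mathbb R$ with $p\in\mathfrak G$, then $F'_j\subseteq F^p_j\subseteq t^p_j$, so $(g^p,d')\in\mathbb B_J$ is above $p$ and $d'\in K$. For genericity let $\dot D$ be a $\mathbb Q_J$-name, forced by $g_0\in G$ to be a dense subset of $\dot{\mathbb R}$. Let $(g,d)\in\mathbb B_J$ with $g\le g_0$. Then $g\Vdash d\in\dot{\mathbb R}$ by (ii), so there are $g'\le g$ and $d'\le d$ with $g'\Vdash d'\in\dot D$. As $g'\Vdash d'\in\dot{\mathbb R}$, by (ii) we may extend $g'$ so that $g'\le g''$ for some $g''$ with $(g'',d')\in\mathbb B_J$. Then $(g',d')\in\mathbb B_J$,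 and it extends $(g,d)$. So such $(g',d')$ are dense below any $p\in\mathfrak G$ with $g^p=g_0$. By genericity some such $(g',d')$ is in $\mathfrak G$, and $d'\in D\cap K$.

(iv) Suppose $g^p=g^{q_1}$ and $d^p=d^{q_2}$ with $q_1,q_2\in\mathfrak G$. A common extension of $q_1,q_2$ in $\mathfrak G$ is below $p$, since the order is given separately by the $g$'s and the $d$'s. The other direction is the definition.

(v) Among uncountably many $d$'s there are two whose supports belong to a $\Delta$-system and which have the same $s_j$ for all $j$ in its root. Taking the unions of the $F_j$ gives a common extension in $\mathbb R$.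

(vi) $\omega_1$ is preserved by the $\sigma$-closed $\mathbb Q_J$ and then by the ccc poset $\mathbb R$; cardinals $\ge\omega_2$ are preserved by the $\omega_2$-c.c. $\square$

**Fact 6.6.** Every real $z\in W[\mathfrak G]$, as a subset of $\omega$, equals
$$\mathrm{val}(\tau,K):=\{n:\exists d\in K\ (n,d)\in\tau\}$$
for some countable $\tau\in W$ of pairs $(n,d)$ with $d$ finitely supported. If $|J|\le\omega_1$, then $W[\mathfrak G]\models$ CH.

*Proof.* Take a nice $\mathbb R$-name for $z$ in $W[G]$: it is a countable set by ccc, and its elements $(n,d)$ are in $W$. It lies in $W$ because $\mathbb Q_J$ is $\sigma$-closed. If $|J|\le\omega_1$, there are only $\omega_1^\omega=\omega_1$ such $\tau$ in $W$. $\square$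

Let $y_j=\bigcup\{s^p_j:p\in\mathfrak G\}$. Since $s_j$ can always be extended by $0$'s, $y_j\in2^\omega$. The next fact says that $E_j$ is a correct evaluation of the tree and that $y_j$ codes its leaves.

**Fact 6.7.** Let $j=(\alpha,x)\in J$. (i) A nonleaf $\sigma\in T_\alpha$ is in $E_j$ iff no child of $\sigma$ is in $E_j$. (ii) For $\sigma\in L_\alpha$: $y_j\cap a_\sigma$ is finite iff $\sigma\in E_j$.

*Proof.* (i) By (a) and directedness, $\sigma$ and a child of $\sigma$ are not both in $E_j$; by Lemma 4.6, one of $\sigma$ and its children is in $E_j$.

(ii) Let $\sigma\in E_j$, say $\sigma\in t^p_j$ with $p\in\mathfrak G$. Below $p$ it is dense that $\sigma\in F_j$, since $\sigma$ may simply be added. So $\sigma\in F_j^q$ for some $q\in\mathfrak G$, and then $y_j(k)=0$ for all $k\in a_\sigma$ with $k\ge|s^q_j|$. Now let $\sigma\notin E_j$ and $n\in\omega$. The set of $q$ such that $\sigma\in t_j^q$, or $s_j^q(k)=1$ for some $k\in a_\sigma$ with $k\ge n$, is dense: if $\sigma\notin t_j^q$, then $\sigma\notin F_j^q$, so $a_\sigma\setminus\bigcup_{\sigma'\in F^q_j}a_{\sigma'}$ is infinite, and we extend $s^q_j$ by $0$'s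 up to some $k\ge n$ in this set with $k\ge|s^q_j|$, and by $1$ at $k$. As $\sigma\notin E_j$, the second alternative occurs in $\mathfrak G$ for every $n$, so $y_j\cap a_\sigma$ is infinite. $\square$

**The model $N$.** From now on let $I\in W$, $I\subseteq\omega_2\setminus\{0\}$, $1\le|I|\le\omega_1$, let $\mathfrak G$ be $\mathbb B_{I\times\kappa}$-generic over $W$, and $N=W[\mathfrak G]$. For $J\subseteq I\times\kappa$ in $W$ put $\mathfrak G_J=\{p{\restriction}J:p\in\mathfrak G\}$ and $K_J=\{d^p:p\in\mathfrak G_J\}$. By Fact 6.4 and the product lemma, $\mathfrak G_J$ is $\mathbb B_J$-generic over $W[\mathfrak G_{J'}]$ for disjoint $J,J'\in W$. Also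
$$d\in K_{J\sqcup J'}\iff d{\restriction}J\in K_J\ \text{and}\ d{\restriction}J'\in K_{J'}.\tag{6.1}$$
From left to right, restrict a condition. From right to left, if $d{\restriction}J=d^p$ and $d{\restriction}J'=d^q$ with $p\in\mathfrak G_J$, $q\in\mathfrak G_{J'}$, then $p\cup q\in\mathfrak G_{J\sqcup J'}$.

**Fact 6.8.** $N$ has the same cardinals as $W$, and $2^\omega=(\kappa^\omega)^W$ in $N$.

*Proof.* The first part is Fact 6.5(vi). By Fact 6.6 there are at most $(\kappa^\omega)^W$ reals in $N$. The $y_j$ are pairwise distinct: given a condition and $j\ne j'$, extend $s_j,s_{j'}$ by $0$'s to a common large length $k\notin\bigcup_{\sigma\in F_j}a_\sigma$, and then by $1$ and by $0$, respectively, at $k$. Such $k$ exist because another member of the family is infinite outside this finite union. So $2^\omega\ge\kappa$ in $N$, and $2^\omega=(2^\omega)^\omega\ge\kappa^\omega\ge(\kappa^\omega)^W$. $\square$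

**Fact 6.9.** Every code in $N$, and every $\omega_1$-sequence of codes in $N$, lies in $W[\mathfrak G_H]$ for some $H\in W$, $H\subseteq I\times\kappa$, $|H|=\omega_1$.

*Proof.* By the $\omega_2$-c.c. every subset of $\omega_1$ in $N$ has a nice name involving at most $\omega_1$ conditions; let $H$ be a set of size $\omega_1$ containing their supports. The code or sequence is obtained from a subset of $\omega_1$ by a Mostowski collapse, which can be computed in $W[\mathfrak G_H]$. $\square$

## 7. The set $\Psi_\alpha$ is not in $\Sigma^*(\alpha)$

**Definition 7.1.** For $x\in2^\omega$ and $\alpha\in I$ define $e_x:T_\alpha\to2$: for leaves, $e_x(\sigma)=1$ iff $x\cap a_\sigma$ is finite; for nonleaves, $e_x(\sigma)=1$ iff $e_x=0$ on all children of $\sigma$. Let $\Psi_\alpha=\{x:e_x(\text{root})=1\}$.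

For leaves, $\{x:e_x(\sigma)=1\}$ is a countable union of closed sets; by induction on $\rho(\sigma)$, $\{x:e_x(\sigma)=1\}$ is $\omega_1$-Borel for all $\sigma$. By Fact 6.7 and induction on rank, $e_{y_j}(\sigma)=1$ iff $\sigma\in E_j$, for $j=(\alpha,\nu)$. In particular
$$y_{(\alpha,\nu)}\in\Psi_\alpha\iff\text{root}\in E_{(\alpha,\nu)}.\tag{7.1}$$

**Example 7.2.** $\Psi_1$ is the set of $x$ that meet $a_\sigma$ in an infinite set for every leaf $\sigma\in T_1$. It contains the constant sequence $1$ and no eventually zero sequence, so it is not open: $\Psi_1\notin\Sigma^*(1)$, in every model. For $\alpha=2$, $\Psi_2=\{x:\forall\xi\,\exists\eta\ x\cap a_{\langle\xi,\eta\rangle}\text{ is finite}\}$. In $W$ this is in $\Sigma^*(2)$, by CH and Example 1.4. So for $\alpha\ge2$ an argument about one fixed space of reals cannot suffice; we must use that $N$ has reals generic over each $W[\mathfrak G_H]$.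

Let $\mathbb B^\gamma(\alpha)=\{(t,s,F)\in\mathbb B(\alpha):t\in Q^\gamma_\alpha\}$. The next lemma makes precise that a statement of rank $\gamma$ about the generic real depends only on the part of rank $\le\gamma$.

**Lemma 7.3.** Let $W_1\supseteq W$ be a model with $\omega_1^{W_1}=\omega_1$, $\psi\in W_1$ a code of rank $\gamma$, $p\in\mathbb B(\alpha)$, and $p\Vdash\dot y\in[[\psi]]$ (forcing with $\mathbb B(\alpha)$ over $W_1$, $\dot y=\bigcup s$). Then some $p'\in\mathbb B^\gamma(\alpha)$ compatible with $p$ forces $\dot y\in[[\psi]]$.

*Proof.* Induction on $\gamma$. Let $\gamma=0$, and suppose that membership in the clopen set depends on the first $m$ digits. Extend $p$ to $(t,s,F)$ with $|s|\ge m$. Since $(t,s,F)$ forces $\dot y\in[[\psi]]$, all $x\supset s$ are in $[[\psi]]$, so $p'=(\emptyset,s,\emptyset)$ works; $(t,s,F)$ is below both $p$ and $p'$.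

Let $\gamma>0$, $\psi=\langle\gamma,\langle\psi_\xi:\xi<\omega_1\rangle\rangle$, with $\psi_\xi$ of rank $\gamma_\xi<\gamma$. Let $p=(t,s,F)$, let $t_0\le t$ be as in Lemma 5.2 for $\beta=\gamma$, and put
$$p_0=(t_0,s,F)\le p,\qquad p'=(t_0^{\le\gamma},s,F)\ge p_0.$$
$p'$ is a condition by Lemma 4.5 and because the elements of $F$ are leaves and have rank $0$. It is compatible with $p$, as $p_0$ is below both. By Fact 6.2 and Lemma 5.2, for $\delta<\gamma$ and $q\in\mathbb B^\delta(\alpha)$: if $q$ is compatible with $p'$, then $q$ is compatible with $p_0$. Suppose $p'$ does not force $\dot y\in[[\psi]]$. Then there are $q\le p'$ and $\xi$ with $q\Vdash\dot y\in[[\psi_\xi]]$. By the induction hypothesis some $q'\in\mathbb B^{\gamma_\xi}(\alpha)$ compatible with $q$ forces $\dot y\in[[\psi_\xi]]$. Then $q'$ is compatible with $p'$, hence with $p_0$, hence with $p$. But $q'$ forces $\dot y\notin[[\psi]]$ and $p$ forces $\dot y\in[[\psi]]$, a contradiction. $\square$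

**Proposition 7.4.** In $N$, $\Psi_\alpha\notin\Sigma^*(\alpha)$ for each $\alpha\in I$. Hence the length in $N$ is $>\alpha$.

*Proof.* Suppose $\Psi_\alpha=\bigcup_{\xi<\omega_1}[[\psi_\xi]]$ with $\psi_\xi$ of rank $\gamma_\xi<\alpha$.

**Step 1: a model containing the sequence.** By Fact 6.9, $\langle\psi_\xi\rangle\in W_1=W[\mathfrak G_H]$ with $|H|=\omega_1$. For $(\alpha,\nu)\notin H$, $\mathfrak G_{\{(\alpha,\nu)\}}$ is $\mathbb B(\alpha)$-generic over $W_1$. Moreover, every condition of $\mathbb B(\alpha)$ belongs to $\mathfrak G_{\{(\alpha,\nu)\}}$ for some such $\nu$: given a condition of $\mathbb B_{I\times\kappa}$, choose $(\alpha,\nu)\notin H$ outside its support, which is possible as $\kappa\ge\omega_2$, and put the desired condition there.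

**Step 2: a real in $\Psi_\alpha$, and a low-rank reason.** $\{\text{root}\}\in Q_\alpha$. Choose $\nu$ with $(\alpha,\nu)\notin H$ and $(\{\text{root}\},\emptyset,\emptyset)\in\mathfrak G_{\{(\alpha,\nu)\}}$. By (7.1), $y_{(\alpha,\nu)}\in\Psi_\alpha$, so $y_{(\alpha,\nu)}\in[[\psi_\xi]]$ for some $\xi$, and some $p$ forces $\dot y\in[[\psi_\xi]]$ over $W_1$. By Lemma 7.3 some $p'=(t',s',F')\in\mathbb B^{\gamma_\xi}(\alpha)$ forces it.

**Step 3: a real outside $\Psi_\alpha$ with the same reason.** By Lemma 4.7, as $\gamma_\xi<\alpha$, there is $t''\le t'$ containing a child $u$ of the root. Choose $\nu'$ with $(\alpha,\nu')\notin H$ and $(t'',s',F')\in\mathfrak G_{\{(\alpha,\nu')\}}$. This condition is below $p'$, so $y_{(\alpha,\nu')}\in[[\psi_\xi]]\subseteq\Psi_\alpha$, and $\text{root}\in E_{(\alpha,\nu')}$ by (7.1). But $u\in E_{(\alpha,\nu')}$, contradicting Fact 6.7(i).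

If the length were $\ell\le\alpha$, then $\Psi_\alpha\in\Sigma^*(\ell)\subseteq\Sigma^*(\alpha)$, which we have refuted. $\square$

## 8. Types of reals over a model of CH, and the proof of Theorem 1

Let $W_1$ be a $\mathbb B_H$-generic extension of $W$, $H\in W$ a set of pairs as in Definition 6.3, $|H|\le\omega_1$. By Fact 6.6, $W_1\models$ CH.

**Definition 8.1.** For nonempty countable $S\in W$, $S\subseteq\omega_2\setminus\{0\}$, an *$S$-type over $W_1$* is $P=(S,\tau,p)$ where $\tau\in W_1$ is a countable set of pairs $(n,d)$ with $n\in\omega$ and $d$ finitely supported data $(s_j,F_j)_{j\in S\times\omega}$, $F_{(\alpha,n)}\in[L_\alpha]^{<\omega}$, and $p\in\mathbb B_{S\times\omega}$. For a code $\chi\in W_1$, "$P\Vdash\chi$" means that $p\Vdash\mathrm{val}(\tau,\dot K)\in[[\chi]]$ (forcing with $\mathbb B_{S\times\omega}$ over $W_1$), and "$P\Vdash\neg\chi$" means the same with $\notin$. Types $P,P'$ are *separable (at level $\gamma$) over $W_1$* if some code $\chi\in W_1$ (of rank $\gamma$) has $P\Vdash\chi$ and $P'\Vdash\neg\chi$, or vice versa.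

A type is thus a name for a real together with a condition. The supply of names is small: there are at most $\omega_1$ possible $d$'s and $W_1\models$ CH, so there are at most $\omega_1^\omega=\omega_1$ countable sets $\tau$, and $|\mathbb B_{S\times\omega}|\le\omega_1$. For $I$ as in Section 6 there are at most $\omega_1$ countable $S\subseteq I$ in $W$. So
$$\text{the set }\mathcal T\text{ of all types over }W_1\text{ with }S\subseteq I\text{ has size}\le\omega_1\text{ in }W_1.\tag{8.1}$$

Now let $W_1=W[\mathfrak G_H]$ with $H\subseteq I\times\kappa$. For $S\subseteq I$ let $\mathrm{Inj}_S$ be the set of injections $\pi\in W$, $\pi:S\times\omega\to(I\times\kappa)\setminus H$, that preserve first coordinates. Put $\pi^*\mathfrak G=\{p\in\mathbb B_{S\times\omega}:\pi(p)\in\mathfrak G_{\mathrm{ran}\,\pi}\}$ and $K_\pi=\{d^p:p\in\pi^*\mathfrak G\}$. By Fact 6.4 and the product lemma, $\pi^*\mathfrak G$ is $\mathbb B_{S\times\omega}$-generic over $W_1$. The set of reals of $N$ that *realize* $P=(S,\tau,p)$ is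
$$|P|=\{\mathrm{val}(\tau,K_\pi):\pi\in\mathrm{Inj}_S,\ p\in\pi^*\mathfrak G\}.$$

**Example 8.2.** Let $S=\{\alpha\}$, let $\tau$ consist of all $(n,d)$ where $d$ is trivial except for $d(\alpha,0)=(s,\emptyset)$, $|s|=n+1$, $s(n)=1$, and let $p$ be trivial except for $t_{(\alpha,0)}=\{\text{root}\}$. A $d$ of this form is in $K_\pi$ iff $s\subset y_{\pi(\alpha,0)}$, so $\mathrm{val}(\tau,K_\pi)=y_{\pi(\alpha,0)}$. Hence $|P|=\{y_{(\alpha,\nu)}:(\alpha,\nu)\notin H,\ \text{root}\in E_{(\alpha,\nu)}\}$. If $\{\text{root}\}$ is replaced by $\{u\}$ for a child $u$ of the root, we get a type $P'$ all of whose realizations are outside $\Psi_\alpha$. A code for $\Psi_\alpha$ in $W_1$ separates $P$ and $P'$.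

The next lemma contains what Section 3 asked for: the types cover all reals of $N$, and each code of $W_1$ is a union of types.

**Lemma 8.3.** (i) $|P|\ne\emptyset$ for each $P\in\mathcal T$. (ii) Every real $z\in N$ is $\mathrm{val}(\tau,K_\pi)$ for some nonempty countable $S\subseteq I$ in $W$, some $\pi\in\mathrm{Inj}_S$ and some countable $\tau\in W_1$ as in Definition 8.1. (iii) For each code $\chi\in W_1$, $[[\chi]]^N=\bigcup\{|P|:P\in\mathcal T,\ P\Vdash\chi\}$, and its complement is $\bigcup\{|P|:P\in\mathcal T,\ P\Vdash\neg\chi\}$.

*Proof.* (i) Let $P=(S,\tau,p)$. Given a condition of $\mathbb B_{I\times\kappa}$, choose $\pi\in\mathrm{Inj}_S$ with range disjoint from its support, and add $\pi(p)$. This is possible since $|H|\le\omega_1<\kappa$. By density some $\pi\in\mathrm{Inj}_S$ has $p\in\pi^*\mathfrak G$.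

(ii) Let $z=\mathrm{val}(\tau_0,K)$ as in Fact 6.6 for $J=I\times\kappa$, and let the countable set $a\in W$ be the union of the supports of the $d$'s in $\tau_0$. Choose a nonempty countable $S\subseteq I$ in $W$ containing the first coordinates of the elements of $a\setminus H$, choose $\pi\in\mathrm{Inj}_S$ with $a\setminus H\subseteq\mathrm{ran}\,\pi$, and let
$$\tau=\{(n,\pi^{-1}(d{\restriction}\mathrm{ran}\,\pi)):(n,d)\in\tau_0,\ d{\restriction}H\in K_H\}\in W_1.$$
For $(n,d)\in\tau_0$, $d$ is supported in $H\sqcup\mathrm{ran}\,\pi$, so by (6.1) $d\in K$ iff $d{\restriction}H\in K_H$ and $d{\restriction}\mathrm{ran}\,\pi\in K_{\mathrm{ran}\,\pi}$; the last clause says $\pi^{-1}(d{\restriction}\mathrm{ran}\,\pi)\in K_\pi$. So $z=\mathrm{val}(\tau,K_\pi)$.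

(iii) If $P\Vdash\chi$ and $z=\mathrm{val}(\tau,K_\pi)\in|P|$, then $W_1[\pi^*\mathfrak G]\models z\in[[\chi]]$ by the forcing theorem, so $z\in[[\chi]]^N$ by absoluteness. Similarly for $\neg\chi$. Conversely, given $z\in N$, take $\tau,\pi$ as in (ii). Some $p\in\pi^*\mathfrak G$ decides over $W_1$ whether $\mathrm{val}(\tau,\dot K)\in[[\chi]]$, and it decides correctly; so $z\in|(S,\tau,p)|$, and this type forces $\chi$ if $z\in[[\chi]]$, and $\neg\chi$ otherwise. $\square$

**Definition 8.4.** For nonempty countable $S\in W$, $S\subseteq\omega_2\setminus\{0\}$, let $\rho(S)$ be the least $\rho\ge1$ such that $\mathbb B_{S\times\omega_1}$ forces over $W$ that every separable pair of $S$-types over $W[\dot{\mathfrak G}]$ is separable at a level $<\rho$.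

**Lemma 8.5.** $\rho(S)$ exists and $\rho(S)<\omega_2$.

*Proof.* In the extension there are at most $\omega_1$ pairs of $S$-types, each separable pair has a least level of separation below $\omega_2$, and $\omega_2$ is regular; so there is a bound $<\omega_2$ there. Since $|\mathbb B_{S\times\omega_1}|\le\omega_1$, a name for such a bound has at most $\omega_1$ possible values, and their supremum gives a uniform bound below $\omega_2$. $\square$

For instance, by Example 8.2 the two types given there are separable, so $\rho(\{\alpha\})$ is large enough to separate them; the definition asks for one ordinal that serves all separable pairs in all generic extensions by $\mathbb B_{\{\alpha\}\times\omega_1}$.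

**Proof of Theorem 1.** Let $I=\{\alpha\}$. By Fact 6.8, $N$ has the right cardinals and continuum. By Proposition 7.4 the length in $N$ is $>\alpha$. Put $\rho=\rho(\{\alpha\})<\omega_2$. We show that the length is at most $\rho+1$.

**Step 1: a model in which $\rho$ applies.** Let $\chi\in N$ be a code. By Fact 6.9, $\chi\in W_1=W[\mathfrak G_H]$ with $|H|=\omega_1$. A bijection $\{\alpha\}\times\omega_1\to H$ in $W$ shows that $W_1$ is a $\mathbb B_{\{\alpha\}\times\omega_1}$-generic extension of $W$. The only nonempty $S\subseteq I$ is $\{\alpha\}$, so every separable pair from $\mathcal T$ is separable over $W_1$ at a level $<\rho$.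

**Step 2: separating sets.** If $P,P'\in\mathcal T$, $P\Vdash\chi$ and $P'\Vdash\neg\chi$, then $P,P'$ are separable, so some code $\psi\in W_1$ of rank $<\rho$ separates them. Let $C_{P,P'}$ be $[[\psi]]^N$ if $P\Vdash\psi$ and $P'\Vdash\neg\psi$, and its complement otherwise. Then $|P|\subseteq C_{P,P'}$, $|P'|\cap C_{P,P'}=\emptyset$, and $C_{P,P'}\in\Sigma^*(<\rho)\cup\Pi^*(<\rho)\subseteq\Pi^*(\rho)$ in $N$. The forcing relation over $W_1$ is definable in $W_1$, so the $\psi$'s can be chosen in $W_1$ and the whole system of codes is in $W_1\subseteq N$.

**Step 3: the formula.** We claim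
$$[[\chi]]^N=\bigcup_{P\Vdash\chi}\ \bigcap_{P'\Vdash\neg\chi}C_{P,P'},\tag{8.2}$$
with $P,P'$ ranging over $\mathcal T$ and an empty intersection read as $2^\omega$. If $z\in[[\chi]]$, then $z\in|P|$ for some $P\Vdash\chi$ by Lemma 8.3(iii), and $|P|\subseteq C_{P,P'}$ for all $P'$. If $z\notin[[\chi]]$, then $z\in|P'|$ for some $P'\Vdash\neg\chi$, so $z\notin C_{P,P'}$ for every $P$. By (8.1), the intersections in (8.2) are of at most $\omega_1$ sets in $\Pi^*(\rho)$, so they are in $\Pi^*(\rho)$, and $[[\chi]]\in\Sigma^*(\rho+1)$.

The ordinal $\rho$ does not depend on $\chi$, and every $\omega_1$-Borel set of $N$ has a code. So the length is $\le\rho+1<\omega_2$. $\square$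

With $\alpha=\omega_1+1$ we obtain a model in which $\omega_1+2\le\text{length}<\omega_2$.

## 9. Closure points of $\rho(S)$ as exact lengths: the proof of Theorem 2

The bound $\rho(\{\alpha\})+1$ of Theorem 1 is not tied to $\alpha$. To get an exact value we use all levels below $\alpha$ at once, for an $\alpha$ that is closed under $S\mapsto\rho(S)$.

For $2\le\beta<\omega_2$ let, in $W$,
$$f(\beta)=\sup\{\rho(S):\emptyset\ne S\subseteq\beta\setminus\{0\}\text{ countable}\}.$$
By CH there are at most $\omega_1$ such $S$, so $f(\beta)<\omega_2$. Let $C$ be the set of limit ordinals $\alpha$ with $\omega_1\cdot2\le\alpha<\omega_2$ and $f(\beta)<\alpha$ for all $2\le\beta<\alpha$. This is a club in $\omega_2$. A limit below $\omega_2$ of elements of $C$ is in $C$, since each $\beta$ below it is below an element of $C$. Given $\alpha_0\ge\omega_1\cdot2$, choose $\alpha_{n+1}<\omega_2$ greater than $\alpha_n$ and than all $f(\beta)$ with $2\le\beta\le\alpha_n$; then $\sup_n\alpha_n\in C$.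

Fix $\alpha\in C$ with $\mathrm{cf}(\alpha)=\omega_1$. A nonempty countable $S\subseteq\alpha\setminus\{0\}$ in $W$ is bounded in $\alpha$, so $\rho(S)<\alpha$. Let $I=\alpha\setminus\{0\}$, $|I|=\omega_1$, and $N=W[\mathfrak G]$ as in Section 6. By Fact 6.8 cardinals and continuum are as required, and by Proposition 7.4 the length is $>\delta$ for all $1\le\delta<\alpha$, so it is $\ge\alpha$. It remains to show that every $\omega_1$-Borel set of $N$ is in $\Sigma^*(\alpha)$.

Fix a code $\chi\in N$ and $H\in W$ with $|H|=\omega_1$ and $\chi\in W_1=W[\mathfrak G_H]$. Enlarge $H$ so that $H\cap(\{\delta\}\times\kappa)$ has size $\omega_1$ for all $\delta\in I$. Let $\mathcal T$ be the set of types over $W_1$ as in (8.1).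

**Two preparations: localizing a name, and removing irrelevant generics.** The ordinal $\rho(S)$ speaks about $\mathbb B_{S\times\omega_1}$-extensions, but $W_1$ involves all levels $\delta\in I$. We first show that each type needs only countably many levels, and then that separability over $W_1$ descends to a model that uses only those levels.

**Lemma 9.1.** If $(S,\tau,p)\in\mathcal T$, there is a countable $a\in W$, $a\subseteq H$, with $\tau\in W[\mathfrak G_a]$.

*Proof.* $\tau\in W_1$ is a countable subset of a set in $W$. By ccc of $\mathbb R$ for $J=H$, it is covered by a countable set of $W[G]$, with $G$ the $g$-part of $\mathfrak G_H$; this set is in $W$, and countable there, by $\sigma$-closure. Using an enumeration of it in $W$, $\tau$ is coded by a real of $W_1$. By Fact 6.6 this real is $\mathrm{val}(\tau',K_H)$ with $\tau'\in W$ countable. Let $a$ be the union of the supports of the $d$'s in $\tau'$. By (6.1), for these $d$ we have $d\in K_H$ iff $d{\restriction}a\in K_a$, so the real is in $W[\mathfrak G_a]$. $\square$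

**Lemma 9.2 (conservation).** Let $W_0\subseteq W_1=W_0[E_0]$, $E_0$ generic over $W_0$ for $\mathbb E\in W_0$ with $|\mathbb E|\le\omega_1$, and $\omega_1^{W_0}=\omega_1^{W_1}=\omega_1$. Let $\mathbb D\in W_0$ be a poset, $p_1,p_2\in\mathbb D$, and $\sigma_1,\sigma_2\in W_0$ $\mathbb D$-names for reals. If some code $\chi'\in W_1$ of rank $\gamma$ satisfies $p_1\Vdash^{W_1}\sigma_1\in[[\chi']]$ and $p_2\Vdash^{W_1}\sigma_2\notin[[\chi']]$, then some code of rank $\gamma$ in $W_0$ does so over $W_0$.

*Proof.* The plan is to replace a name $\dot c$ for a code by a code in $W_0$ that says "$e$ forces $x\in[[\dot c]]$".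

**Step 1: the code $\dot c^{\,e}$.** Let $\dot c\in W_0$ be an $\mathbb E$-name and let $e\in\mathbb E$ force over $W_0$ that $\dot c$ is a code. Call $e$ *good for $\dot c$* if moreover $e$ decides the rank of $\dot c$ and, if the rank is $0$, decides $\dot c$. Good conditions are dense below any condition forcing that $\dot c$ is a code. For good $e$ define a code $\dot c^{\,e}\in W_0$ of the decided rank, by recursion on this rank. For rank $0$ it is the decided clopen code. For rank $\gamma>0$ fix, by the maximal principle and a well-order in $W_0$ of a sufficiently large set of names, names $\dot c_\xi$ with $e\Vdash\dot c=\langle\gamma,\langle\dot c_\xi:\xi<\omega_1\rangle\rangle$, and let $\dot c^{\,e}$ be the code of rank $\gamma$ listing all $\dot c_\xi^{\,e'}$ with $\xi<\omega_1$ and $e'\le e$ good for $\dot c_\xi$. These are at most $\omega_1$ many and at least one, all of rank $<\gamma$.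

**Step 2: what it says.** By induction on rank, for every generic extension $M=W_0[D]$ by $\mathbb D$, every real $x\in M$ and every good $e$,
$$x\in[[\dot c^{\,e}]]\iff e\Vdash^M_{\mathbb E}x\in[[\dot c]].\tag{9.1}$$
Here $\mathbb E$-generics over $M$ are generic over $W_0$, so what $e$ forces over $W_0$ about the structure of $\dot c$ remains true. Rank $0$ is clear. For rank $>0$, $e\Vdash^Mx\in[[\dot c]]$ iff there are no $\xi$ and $e'\le e$ with $e'\Vdash^Mx\in[[\dot c_\xi]]$. It suffices to consider $e'$ good for $\dot c_\xi$, by density. By induction this says that $x\notin[[\dot c_\xi^{\,e'}]]$ for all $\xi$ and all good $e'\le e$, that is, $x\in[[\dot c^{\,e}]]$.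

**Step 3: conclusion.** Choose a name $\dot\chi$ of $\chi'$ and $e\in E_0$ that is good for $\dot\chi$ and forces the hypothesis about $\dot\chi$. The decided rank is $\gamma$. Let $D\ni p_1$ be $\mathbb D$-generic over $W_0$ and $x=\sigma_1^D$. For every $E\ni e$ generic over $W_0[D]$, $D$ is generic over $W_0[E]$ by the product lemma, so $x\in[[\dot\chi^E]]$. Hence $e\Vdash^{W_0[D]}x\in[[\dot\chi]]$ and $x\in[[\dot\chi^{\,e}]]$ by (9.1). Likewise, if $D\ni p_2$ and $x=\sigma_2^D$, then $e\Vdash^{W_0[D]}x\notin[[\dot\chi]]$; in particular $e$ does not force $x\in[[\dot\chi]]$, so $x\notin[[\dot\chi^{\,e}]]$. So $\dot\chi^{\,e}$ is as required. $\square$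

**Why repeating Section 8 misses by one.** Let $P\Vdash\chi$ and $P'\Vdash\neg\chi$ be in $\mathcal T$. Enlarge both to $S^*$-types for one countable $S^*\subseteq I$ in $W$ that contains their $S$'s and the first coordinates of sets $a,a'$ given by Lemma 9.1, treating the new coordinates as trivial; neither forcing statement changes. Let $W_0=W[\mathfrak G_{H_0}]$, $H_0=H\cap(S^*\times\kappa)$. Both names are in $W_0$, which is a $\mathbb B_{S^*\times\omega_1}$-generic extension of $W$. By Lemma 9.2 the two types are separable over $W_0$, hence at a level $<\rho(S^*)<\alpha$. So (8.2) holds with sets $C_{P,P'}$ of levels below $\alpha$. However, as $P'$ varies with $P$ fixed, all the ordinals $\rho(S^*)$ come in, and we have no bound below $\alpha$ for them. The intersections are therefore only known to be in $\Pi^*(\alpha)$, and $[[\chi]]\in\Sigma^*(\alpha+1)$. To reach $\Sigma^*(\alpha)$ we need, for each real in $[[\chi]]$, a single set of level below $\alpha$ that contains it and is included in $[[\chi]]$. The set will be the strongest statement of a given rank that a type forces.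

**Strongest statements.** By recursion on $1\le\gamma<\omega_2$ define in $W_1$, for $P\in\mathcal T$, a code $\Theta_\gamma(P)$ of rank $\gamma$ that lists all clopen codes $c$ with $P\Vdash\neg c$, and all $\Theta_\delta(R)$ with $1\le\delta<\gamma$, $R\in\mathcal T$ and $P\Vdash\neg\Theta_\delta(R)$. The list is nonempty, as it contains the code $\langle0,\emptyset\rangle$ of $\emptyset$, and it has size $\le\omega_1$ by (8.1). By construction $P\Vdash\Theta_\gamma(P)$. For example, $[[\Theta_1(P)]]$ is the intersection of all clopen sets that $P$ forces.

**Lemma 9.3.** If $\psi\in W_1$ is a code of rank $\gamma'\le\gamma$, $\gamma\ge1$, and $P\Vdash\psi$, then $[[\Theta_\gamma(P)]]\subseteq[[\psi]]$ in $N$.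

*Proof.* Induction on $\gamma$. If $\gamma'=0$, a clopen code of $\neg[[\psi]]$ is on the list of $\Theta_\gamma(P)$, and the claim follows. Let $\gamma'>0$, $\psi=\langle\gamma',\langle\psi_\xi\rangle\rangle$, $x\in[[\Theta_\gamma(P)]]$, and suppose toward a contradiction that $x\in[[\psi_\xi]]$. Let $\gamma_\xi<\gamma'$ be the rank of $\psi_\xi$. As $P\Vdash\psi$, we have $P\Vdash\neg\psi_\xi$. If $\gamma_\xi=0$, then $\psi_\xi$ is on the list, so $x\notin[[\psi_\xi]]$, a contradiction.

Let $\gamma_\xi\ge1$. By Lemma 8.3(iii), $x\in|R|$ for some $R\in\mathcal T$ with $R\Vdash\psi_\xi$, and by the induction hypothesis $[[\Theta_{\gamma_\xi}(R)]]\subseteq[[\psi_\xi]]$. We claim $P\Vdash\neg\Theta_{\gamma_\xi}(R)$. Otherwise some $P_1$ with the same $S,\tau$ as $P$ and a stronger condition forces $\Theta_{\gamma_\xi}(R)$. By Lemma 8.3(i) there is an element of $|P_1|\subseteq|P|$; it is in $[[\Theta_{\gamma_\xi}(R)]]\subseteq[[\psi_\xi]]$, contradicting $P\Vdash\neg\psi_\xi$. So $\Theta_{\gamma_\xi}(R)$ is on the list of $\Theta_\gamma(P)$, and $x\notin[[\Theta_{\gamma_\xi}(R)]]$. But $x\in|R|$ and $R\Vdash\Theta_{\gamma_\xi}(R)$,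 a contradiction. $\square$

**Proposition 9.4.** Let $z\in[[\chi]]^N$. There are $P\in\mathcal T$ and $1\le\rho<\alpha$ with $z\in[[\Theta_{\rho+2}(P)]]\subseteq[[\chi]]$.

This suffices for Theorem 2. As $\alpha$ is a limit ordinal of size $\omega_1$ and $|\mathcal T|\le\omega_1$, there are at most $\omega_1$ sets $[[\Theta_{\rho+2}(P)]]$ with $1\le\rho<\alpha$, and all are in $\Pi^*(<\alpha)$. So $[[\chi]]$, being the union of those that it includes (or empty), is in $\Sigma^*(\alpha)$. Hence the length is at most $\alpha$, and so exactly $\alpha$.

*Proof of Proposition 9.4.* **Step 1: choosing the type and the model $W_0$.** By Lemma 8.3(iii), $z\in|P|$ for some $P=(S,\tau,p)\in\mathcal T$ with $P\Vdash\chi$; let $\pi\in\mathrm{Inj}_S$ witness $z\in|P|$. Let $a$ be as in Lemma 9.1. We may enlarge $S$ to a countable $S'\subseteq I$ in $W$ containing the first coordinates of $a$: extend $\pi$ to a member of $\mathrm{Inj}_{S'}$ and give $\tau$ and $p$ trivial entries at the new coordinates. Since $\mathbb B_{S'\times\omega}=\mathbb B_{S\times\omega}\times\mathbb B_{(S'\setminus S)\times\omega}$, we still have $P\Vdash\chi$ and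 $z\in|P|$. So assume that $S$ contains the first coordinates of $a$. Let
$$H_0=H\cap(S\times\kappa)\supseteq a,\qquad W_0=W[\mathfrak G_{H_0}]\ni\tau.$$
Then $W_1=W_0[\mathfrak G_{H\setminus H_0}]$ and $|\mathbb B_{H\setminus H_0}|\le\omega_1$. Since $H_0\cap(\{\delta\}\times\kappa)$ has size $\omega_1$ for each $\delta\in S$, $W_0$ is a $\mathbb B_{S\times\omega_1}$-generic extension of $W$. Put $\rho=\rho(S)<\alpha$. For $q\in\mathbb B_{S\times\omega}$ write $q$ also for the type $(S,\tau,q)$, which is a type over $W_0$ and over $W_1$, and write $\Theta(q)$ for $\Theta_\rho(S,\tau,q)$. Below, "$\Vdash$" is over $W_1$.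

**Step 2: $\Theta(q)$ excludes everything separable from $q$.** *If $r,q\in\mathbb B_{S\times\omega}$ are separable over $W_1$, then $r\Vdash\neg\Theta(q)$.* By Lemma 9.2, with $\mathbb E=\mathbb B_{H\setminus H_0}$, $\mathbb D=\mathbb B_{S\times\omega}$ and both names equal to $\mathrm{val}(\tau,\dot K)$, they are separable over $W_0$. By the definition of $\rho(S)$ they are separated over $W_0$ by a code $\psi\in W_0$ of rank $\gamma<\rho$. Generics over $W_1$ are generic over $W_0$, so $\psi$ separates them over $W_1$ too. If $q\Vdash\psi$ and $r\Vdash\neg\psi$, then $[[\Theta(q)]]\subseteq[[\psi]]$ by Lemma 9.3. If $q\Vdash\neg\psi$ and $r\Vdash\psi$, then $\neg[[\psi]]$ has a code in $W_1$ of rank $\gamma+1\le\rho$, forced by $q$, so $[[\Theta(q)]]\cap[[\psi]]=\emptyset$ by Lemma 9.3. In both cases, if some $r'\le r$ forced $\Theta(q)$, then by Lemma 8.3(i) there would be an element of $|r'|$ in $[[\Theta(q)]]$, contradicting that $r'$ forces $\neg\psi$, respectively $\psi$. So no extension of $r$ forces $\Theta(q)$, that is, $r\Vdash\neg\Theta(q)$.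

**Step 3: $\Theta$ reflects dense sets.** *For every $q\in\mathbb B_{S\times\omega}$ and every dense open $D\subseteq\mathbb B_{S\times\omega}$ in $W_1$, $p$ forces: if $\mathrm{val}(\tau,\dot K)\in[[\Theta(q)]]$, then $\mathrm{val}(\tau,\dot K)\in U$, where*
$$U=U_{q,D}=\bigcup\{[[\Theta(q')]]:q'\in D,\ q'\le q\}.$$
The complement of $U$ has a code $\eta\in W_1$ of rank $\rho+1$, listing the $\Theta(q')$. If the claim fails, some $r\le p$ has $r\Vdash\Theta(q)$ and $r\Vdash\eta$. Every extension of $q$ has an extension $q'\in D$, and $q'\Vdash\Theta(q')$; so $q$ forces $\mathrm{val}(\tau,\dot K)\in U$, that is, $q\Vdash\neg\eta$. So $\eta$ separates $r$ and $q$ over $W_1$, and $r\Vdash\neg\Theta(q)$ by Step 2, a contradiction.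

**Step 4: rank $\rho+2$ suffices to say this.** The set $[[\Theta(q)]]\setminus U_{q,D}$ has a code in $W_1$ of rank $\rho+1$, listing the entries of $\Theta(q)$ and all $\Theta(q')$ with $q'\in D$, $q'\le q$. So $\neg[[\Theta(q)]]\cup U_{q,D}$ has a code of rank $\rho+2$ in $W_1$, and by Step 3 $P$ forces it. Also $P\Vdash\Theta(p)$. Lemma 9.3 with $\gamma=\rho+2$ therefore gives, for every $z'\in[[\Theta_{\rho+2}(P)]]^N$:
$$z'\in[[\Theta(p)]],\ \text{and for all }q\text{ and all dense open }D\in W_1:\ z'\in[[\Theta(q)]]\Rightarrow\exists q'\in D\ (q'\le q,\ z'\in[[\Theta(q')]]).\tag{9.2}$$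
Each pair $(q,D)$ is treated by its own code; no bound on the number of sets $D$ is needed.

**Step 5: $[[\Theta_{\rho+2}(P)]]\subseteq[[\chi]]$, by making $z'$ a realization of $P$ in a further extension.** Fix $z'\in[[\Theta_{\rho+2}(P)]]^N$ and let
$$\mathbb M=\{q\le p:z'\in[[\Theta(q)]]\}\ni p,$$
ordered as a subset of $\mathbb B_{S\times\omega}$. Force with $\mathbb M$ over $N$, obtaining a generic filter containing $p$. By (9.2), $D\cap\mathbb M$ is dense in $\mathbb M$ for each dense open $D\in W_1$. So the upward closure $\mathfrak G''$ of the generic filter in $\mathbb B_{S\times\omega}$ is a filter that contains $p$ and meets all dense open sets of $W_1$; it is $\mathbb B_{S\times\omega}$-generic over $W_1$. Let $K''=\{d^q:q\in\mathfrak G''\}$.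

We claim $z'=\mathrm{val}(\tau,K'')$. For each $n$ some $q\in\mathbb M$ in the generic filter decides over $W_1$ whether $n\in\mathrm{val}(\tau,\dot K)$. Then $q$ forces $\mathrm{val}(\tau,\dot K)$ into the corresponding clopen set, so by Lemma 9.3 $[[\Theta(q)]]$ is included in this clopen set. As $z'\in[[\Theta(q)]]$, $z'$ agrees with the decision at $n$.

Since $P\Vdash\chi$ and $p\in\mathfrak G''$, $W_1[\mathfrak G'']\models z'\in[[\chi]]$, and by absoluteness $z'\in[[\chi]]^N$. (The forcing $\mathbb M$ may collapse cardinals, but codes keep the index set $\omega_1^W$, so absoluteness is not affected.)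

**Step 6: $z$ is covered.** $z\in|P|$ and $P\Vdash\Theta_{\rho+2}(P)$, so $z\in[[\Theta_{\rho+2}(P)]]$ by Lemma 8.3(iii), and $1\le\rho<\alpha$. This proves Proposition 9.4, and with it Theorem 2. $\blacksquare$
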